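# The sharp diameter bound $5\pi/3$ for spherical metrics pulled back to the plane

## 1. Developing maps and the pulled-back metric

We work with solutions $u$ of the Liouville equation $\Delta u+e^{2u}=0$ in the whole plane $\mathbf C$. Every such solution can be written as
$$u=\log\frac{2|f'|}{1+|f|^2},$$
where $f$ is meromorphic in $\mathbf C$, has only simple poles, and satisfies $f'\ne0$. The function $f$ is called the developing map. We take this representation as given and study $f$.

**Definition (admissible map).** A meromorphic function $f$ in $\mathbf C$ is *admissible* if it has only simple poles and $f'(z)\neq0$ for all $z$. Equivalently, $f$ is locally injective as a map into the sphere $\hat{\mathbf C}$.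

*Example.* The functions $z$, $e^z$, $e^z+t$ are admissible. So is $\tan z$, since its derivative $1/\cos^2z$ has no zeros and its poles are simple. The function $z^2$ is not.

**Definition (the metric and the diameter).** Let $\sigma$ be the metric on $\mathbf C$ with line element $\frac{2|f'(z)|}{1+|f(z)|^2}|dz|$. It is the pull-back under $f$ of the standard metric of the unit sphere, so the $\sigma$-length of a curve is the spherical length of its $f$-image. The distance $d(z,z')$ is the infimum of $\sigma$-lengths of curves in $\mathbf C$ joining $z$ to $z'$. The *diameter* is $\sup_{z,z'}d(z,z')$.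

*Example.* For $f(z)=z$ the plane with $\sigma$ is the unit sphere with the point $\infty$ removed.

Let $\varrho$ be the spherical distance on $\hat{\mathbf C}$; for instance $\varrho(0,w)=2\arctan|w|$, and the whole sphere has diameter $\pi$. Since $f$ does not change lengths of curves, $d(z,z')\ge\varrho(f(z),f(z'))$ always. The antipode of $w$ is written $w^*=-1/\bar w$ (so $w^*=-w$ if $|w|=1$), and
$$\varrho(w^*,w')=\pi-\varrho(w,w').\tag{1}$$
If $\varphi$ is a rotation of the sphere, then $\varphi\circ f$ and $f$ define the same metric. If $\ell$ is affine, then $\ell$ is an isometry from the metric of $f\circ\ell$ to that of $f$.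

**Definition (exponential form).** We say that $f$ is *of exponential form* if
$$f(z)=L(e^{az+b}),\qquad L\ \text{linear-fractional},\quad a,b\in\mathbf C,\ a\ne0.\tag{2}$$

*Example.* $e^z+t$ is of exponential form, and so is $\tan z=-i\,\dfrac{e^{2iz}-1}{e^{2iz}+1}$.

**Textbook facts.** We shall use the following. An injective entire function is affine. An injective holomorphic map $h:\mathbf C\setminus\{0\}\to\mathbf C$ is the restriction of a Möbius map (by Casorati–Weierstrass it has no essential singularities, so it is rational, and injectivity makes its degree $1$). A Jordan curve on the sphere has exactly two complementary components, and every point of the curve is a boundary point of both; a Jordan arc does not separate the sphere. We also use Runge's theorem and the maximum principle for subharmonic functions. Finally, two points on a circle of spherical radius $R$ with central angle $t$ are at the Euclidean distance $2\sin R\sin\frac t2$ in $\mathbf R^3$. A spherical distance $\delta$ has chord $2\sin\frac\delta2$. So their spherical distance is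
$$g_k(t)=2\arcsin\!\big(k\sin\tfrac t2\big),\qquad k=\sin R,\quad 0\le t\le2\pi.\tag{3}$$

## 2. Lifts, singular boundary points and crosscuts

Throughout, $f$ is admissible. "Disc" means an open spherical disc of radius in $(0,\pi)$; the image of a disc under a Möbius map is again a disc.

**Definition (lift).** A *lift* over a domain $\Omega\subset\hat{\mathbf C}$ is a holomorphic $g:\Omega\to\mathbf C$ with $f\circ g=\mathrm{id}$.

A lift is injective. Two lifts over $\Omega$ that agree at one point agree everywhere, since the set of agreement is closed, and open because $f$ is locally injective. A lift carries a curve in $\Omega$ to a curve whose $\sigma$-length is the spherical length of the original.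

**Definition (regular and singular points).** Let $g$ be a lift over a disc $D$ and $a\in\partial D$. The point $a$ is *regular* if $g$ extends to a lift over $D\cup N$ for some disc $N\ni a$; we may take $N$ small and centred at $a$, so that $D\cap N$ is connected. Otherwise $a$ is *singular* for $(D,g)$.

*Example.* Let $f(z)=e^z$, $D=\{\operatorname{Re}w>0\}$ (the hemisphere centred at $1$), $g=\operatorname{Log}$. Every point $iy$, $y\ne0$, is regular. The points $0$ and $\infty$ are singular, because $g\to\infty$ along the positive axis towards either of them. So here there are exactly two singular points.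

**Definition (crosscut).** A *crosscut* is a simple curve $\Gamma\subset\mathbf C$ both of whose ends tend to $\infty$. Together with $\infty$ it is a Jordan curve on the sphere, so $\mathbf C\setminus\Gamma$ has exactly two components, the *sides* of $\Gamma$, and each point of $\Gamma$ is a boundary point of both.

*Example.* For $f=e^z$ the real axis is a crosscut. The closure of its $f$-image is the Jordan arc $[0,\infty]$, and each side (a half-plane) has $f$-image $\mathbf C\setminus\{0\}$, which is dense in the sphere.

The example shows $g\to\infty$ at a singular point. This is general.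

**Lemma 2 (limit principle).** Let $M$ be Möbius and $F=M\circ f$. Let $\zeta(s)$, $0\le s<1$, be a path tending to a finite point $\zeta_1$ as $s\to1$. Let $G$ be holomorphic near the path, with values in $\mathbf C$, and let $F\circ G=E$ there, where $E$ is holomorphic with values in $\hat{\mathbf C}$ near the path and near $\zeta_1$. Then:

* (a) $G(\zeta(s))$ has a limit in $\hat{\mathbf C}$ as $s\to1$. If the limit is finite, there is a holomorphic $h$ near $\zeta_1$ with $F\circ h=E$ that coincides with $G$ at $\zeta(s)$ for $s$ close to $1$.
* (b) If $a$ is singular for $(D,g)$, then $g(w)\to\infty$ as $w\to a$ along any path in $D$ ending at $a$.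

*Proof.* (a) If $G(\zeta(s_n))\to z\in\mathbf C$ with $s_n\to1$, then $F(z)=E(\zeta_1)$. So the cluster set of $G$ along the path is contained in $F^{-1}(E(\zeta_1))\cup\{\infty\}$, which is countable because $F$ is not constant. The cluster set is also compact and connected, and a connected countable compact set in the sphere is a point. If this point is finite, call it $z$, let $U$ be a neighborhood of $z$ on which $F$ is injective, and put $h=(F|_U)^{-1}\circ E$. For $s$ close to $1$ we have $G(\zeta(s))\in U$, hence $G(\zeta(s))=h(\zeta(s))$.

(b) Choose $M$ with $M(a)\neq\infty$ and apply (a) to $G=g\circ M^{-1}$, $E(\zeta)=\zeta$. If the limit is finite, we get a lift over a small disc $N$ centred at $a$ which agrees with $g$ at some point of the connected set $D\cap N$, hence on $D\cap N$. Then $a$ is regular, a contradiction. $\square$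

## 3. The infimum $d^*$ and the sharp theorem

How small can the diameter be? We shall see that for linear-fractional $f$ it is $\pi$, and for $f$ of exponential form it can be any number in $[\pi,2\pi)$. These are therefore set aside. Let $d^*$ be the infimum of the diameter over all admissible $f$ that are neither linear-fractional nor of exponential form. Theorem 3 of Walter Bergweiler, Alexandre Eremenko and James Langley, "On conformal metrics of constant positive curvature in the plane", arXiv:2208.04672 (2022), says that $d^*\ge4\pi/3$. The problem, from the same paper, is to determine whether this estimate is best possible: is $d^*=4\pi/3$?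

The answer is no. To state it, let $u_0,u_1$ be the solutions of $w''=zw$ with $u_0(0)=1$, $u_0'(0)=0$, $u_1(0)=0$, $u_1'(0)=1$. Let $\mathrm{Ai}$ be the Airy function, a solution of the same equation, and put $c_0=\mathrm{Ai}(0)>0$, $c_1=-\mathrm{Ai}'(0)>0$, so that $\mathrm{Ai}=c_0u_0-c_1u_1$. Put
$$f_0=\frac{c_1}{c_0}\,\frac{u_1}{u_0},\qquad \omega=e^{2\pi i/3}.$$

**Theorem 1.** Let $f$ be an admissible map that is neither linear-fractional nor of exponential form.

* **(A)** The diameter of $\mathbf C$ with respect to $\sigma$ is at least $5\pi/3$.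
* **(B)** $f_0$ is such a map, and its diameter is exactly $5\pi/3$. Hence $d^*=5\pi/3>4\pi/3$.
* **(C)** The diameter equals $5\pi/3$ if and only if $f=\varphi\circ f_0\circ\ell$ with $\varphi$ a rotation of the sphere and $\ell(z)=\ell_1z+\ell_0$, $\ell_1\ne0$.

## 4. The diameters of $L$, $e^z$ and $e^z+t$ by hand

**Linear-fractional $f$.** The plane is isometric to the sphere without one point. A minor arc between two points can be pushed off the missing point at arbitrarily small cost, so $d(z,z')=\varrho(f(z),f(z'))$, and the diameter is $\pi$.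

**$f(z)=e^z+t$.** The diameter is $\pi+2\arctan|t|$. If $t=|t|e^{i\theta}$, then $e^z+t=e^{i\theta}(e^{z-i\theta}+|t|)$, so a rotation and a translation reduce the case $t\neq0$ to $t>0$; we assume $t\ge0$.

*Upper bound.* Let $w=f(z)$, $w'=f(z')$. Assume that $w,w'$ do not lie on the real great circle; since $d$ is continuous, bounding $d$ for such $z,z'$ suffices. The great circle through $w$ and $t$ meets the real great circle only at $t$ and $t^*$, so the minor arc from $w$ to $t$ avoids $\infty$. It lifts to a curve in $\mathbf C$ starting at $z$ along which $\operatorname{Re}z\to-\infty$, and the same holds for $z'$. Far to the left, a vertical segment of length $y$ at abscissa $x$ has $\sigma$-length at most $2e^xy$, which tends to $0$ as $x\to-\infty$. Moreover the imaginary parts along both lifted curves stay bounded, since a circle has a tangent at $t$. So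
$$d(z,z')\le\varrho(w,t)+\varrho(w',t).$$
In the same way, going to the right (where the density $2e^x/(1+|e^z+t|^2)$ tends to $0$),
$$d(z,z')\le\varrho(w,\infty)+\varrho(w',\infty).$$
By (1), $\varrho(w,t)+\varrho(w,\infty)=2\pi-\varrho(w^*,t)-\varrho(w^*,\infty)\le2\pi-\varrho(t,\infty)$, and the same for $w'$. Averaging the two bounds gives $d(z,z')\le2\pi-\varrho(t,\infty)=\pi+2\arctan t$, as $\varrho(t,\infty)=\pi-2\arctan t$.

*Lower bound.* The real axis is a crosscut, and $f$ maps it onto the interior of the geodesic arc from $t$ to $\infty$, of length $\pi-2\arctan t$. Let $m>t$ be the midpoint of this arc. Then $m^*-t=-1/m-t<0$, so there is $x$ with $f(x\pm i\pi)=m^*$. A curve from $x+i\pi$ to $x-i\pi$ meets the real axis at a point whose image is within $\frac\pi2-\arctan t$ of $m$, hence at distance at least $\frac\pi2+\arctan t$ from $m^*$. So the curve has length at least $\pi+2\arctan t$.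

As $|t|$ varies, all values in $[\pi,2\pi)$ occur. For $t=0$ we get $\pi$, and then the diameter is also $\pi$ for $\varphi(e^{az+b})$ with $\varphi$ a rotation. Two devices appeared here and will return: a lower bound from a crosscut that every curve must meet, and an upper bound by averaging over two places at infinity which can be reached cheaply.

## 5. Density of $f$ on each side of a crosscut

In the last example we knew that both sides of the crosscut contain points over $m^*$. The next lemma supplies this, up to $\varepsilon$, for every admissible $f$.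

**Lemma 3 (density).** Let $\Gamma$ be a crosscut such that $K=\overline{f(\Gamma)}$ is a Jordan arc, and let $X$ be a side of $\Gamma$. Then $f(X)$ is dense in $\hat{\mathbf C}$.

*Proof.* Suppose $f(X)$ omits an open set. As $K$ has empty interior, $f(X)$ omits a neighborhood of some $c\notin K$. Rotate so that $c=\infty$. Then $f$ is holomorphic and bounded on $X$, continuous on $X\cup\Gamma$, and $K\subset\mathbf C$ is compact with connected complement.

Let $P\not\equiv0$ be a polynomial and $m=\max_K|P|$; $m>0$ because $K$ is infinite. Choose a disc of center $z_1$ and radius $\delta$ in the other side of $\Gamma$. For $\varepsilon>0$ consider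
$$\log|P\circ f|-\varepsilon\log\frac{|z-z_1|}{\delta}\quad\text{on }X.$$
It is subharmonic. Since $|z-z_1|\ge\delta$ on $X$, its $\limsup$ at each point of $\Gamma$ is at most $\log m$. At $\infty$ it tends to $-\infty$, because $P\circ f$ is bounded. By the maximum principle it is at most $\log m$ on $X$. Letting $\varepsilon\to0$ we get $|P\circ f|\le m$ on $X$.

Let $w_0\in\mathbf C\setminus K$. The compact set $K\cup\{w_0\}$ has connected complement, so by Runge's theorem a polynomial $P$ can be close to $0$ on $K$ and close to $1$ at $w_0$; thus $|P(w_0)|>\max_K|P|$. Hence $w_0\notin f(X)$. So $f(X)\subset K$, which contradicts the openness of $f$. $\square$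

**Lemma 4 (one crosscut).** If $\Gamma$ is a crosscut and $\overline{f(\Gamma)}$ is a Jordan arc contained in $\{w:\varrho(w,m)\le\rho\}$, then the diameter is at least $2\pi-2\rho$.

*Proof.* Let $\varepsilon>0$. By Lemma 3 there are $p,q$ on different sides of $\Gamma$ with $f(p),f(q)$ within $\varepsilon$ of $m^*$. A curve from $p$ to $q$ meets $\Gamma$ at some $x$. By (1), $\varrho(f(p),f(x))$ and $\varrho(f(q),f(x))$ are at least $\pi-\rho-\varepsilon$. So $d(p,q)\ge2\pi-2\rho-2\varepsilon$. $\square$

**Lemma 5 (two crosscuts).** Let $\Gamma_1,\Gamma_2$ be disjoint crosscuts, $Y_1$ the side of $\Gamma_1$ not containing $\Gamma_2$, and $Y_2$ the side of $\Gamma_2$ not containing $\Gamma_1$. Any curve from $p\in Y_1$ to $q\in Y_2$ meets $\Gamma_1$ at some $x$ and later $\Gamma_2$ at some $y$. Hence its length is at least $\varrho(f(p),f(x))+\varrho(f(x),f(y))+\varrho(f(y),f(q))$.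

*Proof.* $Y_1\cup\Gamma_1$ is connected, disjoint from $\Gamma_2$, and contains $\Gamma_1$. So it lies in the side of $\Gamma_2$ that contains $\Gamma_1$, and is disjoint from $Y_2$. Thus $q\notin Y_1$. Let $x\in\Gamma_1$ be the first exit point from $Y_1$. Since $x\notin Y_2$ and $q\in Y_2$, the curve must afterwards meet $\partial Y_2=\Gamma_2$. $\square$

## 6. Reaching a disc with three singular points

Crosscuts come from singular points: if $a,b$ are singular for $(D,g)$ and $C\subset D$ is an arc from $a$ to $b$, then $g(C)$ is a crosscut by Lemma 2(b). For $e^z$ we found two singular points. Outside the excluded classes we can find three, or the diameter is already at least $2\pi$. The method is to enlarge the disc while keeping the singular points already found on its boundary, until the lift stops extending. In a suitable coordinate the enlargement moves the edge of a half-plane or strip, and the next lemma describes how the extension may stop.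

**Lemma 6 (edge lemma).** Let $F=M\circ f$ with $M$ Möbius, let $E(\zeta)=\zeta$ or $E(\zeta)=e^\zeta$, let $T=\{\theta_1<\operatorname{Im}\zeta<\theta'\}$ with $-\infty<\theta_1<\theta'\le\infty$, and let $G:T\to\mathbf C$ be holomorphic with $F\circ G=E$. Suppose that for no $\delta>0$ does $G$ extend holomorphically to $\{\theta_1-\delta<\operatorname{Im}\zeta<\theta'\}$. Then one of the following holds.

* (i) There is $x\in\mathbf R$ such that $G$ does not extend holomorphically to a neighborhood of $x+i\theta_1$.
* (ii) There are $x_n$ with $|x_n|\to\infty$ and $e_n\to0^+$ such that $G$ extends holomorphically to a neighborhood of $T\cup\{x_n+iy:\theta_1-e_n<y\le\theta_1\}$, and $G\to\infty$ along this segment as $y\downarrow\theta_1-e_n$.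

*Proof.* By the identity theorem all extensions below satisfy $F\circ G=E$. Suppose (i) fails. For $x\in\mathbf R$ let $e(x)\in(0,\infty]$ be the supremum of $\delta>0$ such that for each $\delta'<\delta$ there is $\eta>0$ for which $G$ extends from $T$ to
$$T\cup\{|\operatorname{Re}\zeta-x|<\eta,\ \theta_1-\delta'<\operatorname{Im}\zeta\le\theta_1\}.$$
It is positive because (i) fails. If $e(x)>\delta'$, the rectangle of depth $\delta'$ around $x$ serves all nearby points, so $e\ge\delta'$ in a neighborhood of $x$. Thus $e$ is lower semicontinuous, hence bounded below by a positive constant on compact sets.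

Suppose $\inf e\ge\delta_0$ with $0<\delta_0<\infty$. The extensions to two rectangles agree on their overlap, because the overlap together with $T$ is connected. So $G$ extends to $\{\theta_1-\delta_0<\operatorname{Im}\zeta<\theta'\}$, a contradiction. Hence $\inf e=0$, and there are $x_n$ with $e_n=e(x_n)\to0$; necessarily $|x_n|\to\infty$. By the definition of $e_n$, $G$ extends to a neighborhood of $T$ and the segment in (ii).

By Lemma 2(a), $G$ has a limit along this segment at its lower end $\zeta_n=x_n+i(\theta_1-e_n)$. Suppose the limit is finite. Then there is a holomorphic $h$ in a disc of some radius $r$ about $\zeta_n$ that coincides with $G$ on the last part of the segment. Choose $\delta'<e_n$ with $e_n-\delta'<r/2$, and $\eta<r/4$ such that $G$ extends to the rectangle of depth $\delta'$ and half-width $\eta$. This rectangle and $\{|\operatorname{Re}\zeta-x_n|<\eta,\ |\operatorname{Im}\zeta-\operatorname{Im}\zeta_n|<r/2\}$ overlap in a rectangle containing a part of the segment, so $h=G$ there. Thus $G$ extends to depth $e_n+r/2$ near $x_n$, contrary to the definition of $e(x_n)$.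 So the limit is $\infty$. $\square$

**Lemma 7 (two singular points and the strip).** Let $a,b$ be singular for $(D,g)$, and let $M$ be Möbius with $M(a)=0$, $M(b)=\infty$, $M(D)=\{\operatorname{Im}w>0\}$. Put $G(\zeta)=g(M^{-1}(e^\zeta))$ for $0<\operatorname{Im}\zeta<\pi$, so $M\circ f\circ G=\exp$. Let $\Sigma=\{\theta_1<\operatorname{Im}\zeta<\theta_2\}$ be the maximal strip containing $\{0<\operatorname{Im}\zeta<\pi\}$ to which $G$ extends holomorphically.

1. If $\Sigma=\mathbf C$, then $f$ is of exponential form.
2. For every strip $\{\theta<\operatorname{Im}\zeta<\theta+\pi\}\subset\Sigma$, the points $a,b$ are singular for the disc $M^{-1}\exp\{\theta<\operatorname{Im}\zeta<\theta+\pi\}$ with the lift induced by $G$.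
3. If $\theta_1>-\infty$, let $D_1=M^{-1}\exp\{\theta_1<\operatorname{Im}\zeta<\theta_1+\pi\}$ with the lift induced by $G$. Then either the diameter is $\ge2\pi$, or some point of $M^{-1}\exp\{\operatorname{Im}\zeta=\theta_1\}$ is also singular for $D_1$. The analogous statement holds if $\theta_2<\infty$, with $D_1=M^{-1}\exp\{\theta_2-\pi<\operatorname{Im}\zeta<\theta_2\}$ and the line $\operatorname{Im}\zeta=\theta_2$.

Here $\exp$ maps a strip of width $\pi$ injectively onto a half-plane with $0,\infty$ on its boundary. The induced lift is $G$ composed with the inverse of $M^{-1}\circ\exp$ on the strip.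

*Proof.* **Part 1.** The purpose is to show that $G$ entire forces $G$ affine. If $G$ is injective, it is affine, and $f=M^{-1}\circ\exp\circ G^{-1}$ is of exponential form. Suppose $G(\zeta_0)=G(\zeta_1)$ with $\zeta_1\ne\zeta_0$. Then $e^{\zeta_0}=e^{\zeta_1}$, so we may take $\zeta_1=\zeta_0+2\pi in$ with $n\ge1$. For $\zeta$ near $\zeta_0$, the points $G(\zeta)$ and $G(\zeta+2\pi in)$ are both near $G(\zeta_0)$ and have the same image $e^\zeta$ under $M\circ f$. By local injectivity they coincide, and by the identity theorem $G(\zeta+2\pi in)\equiv G(\zeta)$. The integers $n$ with this property form a group $n_0\mathbf Z$, $n_0\ge1$, so $G(\zeta)=h(e^{\zeta/n_0})$ with $h:\mathbf C\setminus\{0\}\to\mathbf C$ holomorphic. This $h$ is injective: if $h(e^{\zeta/n_0})=h(e^{\zeta'/n_0})$, then $G(\zeta)=G(\zeta')$, so $\zeta'-\zeta=2\pi in$, and by what was just shown $n\in n_0\mathbf Z$. Hence $h$ is Möbius, and at least one of $h(0),h(\infty)$ is finite. Then $G$ has a finite limit along the line $\operatorname{Im}\zeta=\pi/2$ as $\operatorname{Re}\zeta\to-\infty$ or $+\infty$, that is, $g$ has a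 finite limit along a path in $D$ ending at $a$ or $b$. This contradicts Lemma 2(b).

**Part 2.** The purpose is to show that $a$ and $b$ stay singular when the strip is shifted. If $a$ were regular for the new disc, there would be a lift $h$ near $a$ with $G(\zeta)=h(M^{-1}(e^\zeta))$ for $\operatorname{Re}\zeta<-K$, $\theta<\operatorname{Im}\zeta<\theta+\pi$. By the identity theorem this holds on the connected set $\Sigma\cap\{\operatorname{Re}\zeta<-K\}$, in particular for $0<\operatorname{Im}\zeta<\pi$, so $a$ would be regular for $D$. The same argument with $\operatorname{Re}\zeta>K$ applies to $b$.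

**Part 3.** The purpose is to find a third singular point on the new edge. Apply Lemma 6 with $T=\Sigma$, $E=\exp$; its hypothesis holds since $\Sigma$ is maximal. In case (i), the point $M^{-1}(e^{x+i\theta_1})$ is singular for $D_1$: otherwise a lift $h$ near it gives the extension $h\circ M^{-1}\circ\exp$ of $G$ to a neighborhood of $x+i\theta_1$.

In case (ii), pass to a subsequence with $x_n\to-\infty$ (or $x_n\to+\infty$) and $e_n<\pi/2$. Let $\Gamma_n$ be the $G$-image of the path that comes from $-\infty$ (resp. $+\infty$) along $\operatorname{Im}\zeta=\theta_1+\pi/2$ to $\operatorname{Re}\zeta=x_n$, and then goes vertically down to $x_n+i(\theta_1-e_n)$, that endpoint excluded. The first end of $\Gamma_n$ tends to $\infty$ by part 2 and Lemma 2(b), the second by Lemma 6(ii). On the path $\exp=M\circ f\circ G$ is injective: the horizontal part has different moduli, and the vertical part has length $\pi/2+e_n<\pi$. So $\Gamma_n$ is a crosscut, and $\overline{f(\Gamma_n)}$ is a Jordan arc, namely the $M^{-1}$-image of a radial segment from $0$ (resp. $\infty$) together with a circular arc. It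 lies in $M^{-1}\{|w|\le e^{x_n}\}$ (resp. $M^{-1}\{|w|\ge e^{x_n}\}$), which shrinks to $a$ (resp. $b$). By Lemma 4 with $\rho\to0$ the diameter is $\ge2\pi$.

If $\theta_2<\infty$, replace $M$ by $-1/M$ and $G(\zeta)$ by $G(i\pi-\zeta)$. The map $-1/M$ sends $D$ onto the upper half-plane, $b$ to $0$ and $a$ to $\infty$. Also $-1/\exp(i\pi-\zeta)=-e^{-i\pi+\zeta}=e^\zeta$, so the relation with $\exp$ persists. The strip becomes $\{\pi-\theta_2<\operatorname{Im}\zeta<\pi-\theta_1\}$, with finite lower bound, and the previous case applies. $\square$

**Proposition 8.** If $f$ is neither linear-fractional nor of exponential form, then either the diameter is $\ge2\pi$, or there is $(D,g)$ with at least three singular points on $\partial D$.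

*Proof.* **Step 1: one singular point.** We enlarge a disc with fixed center. Fix $z_0$ and $w_0=f(z_0)$, and let $R$ be the supremum of radii $r\le\pi$ for which $\{\varrho(w,w_0)<r\}$ carries a lift with $g(w_0)=z_0$. Since $f$ is locally injective, $R>0$. These lifts agree with each other, so there is a lift over $D=\{\varrho(w,w_0)<R\}$. If $R=\pi$, this is a lift over $\hat{\mathbf C}\setminus\{w_0^*\}$. In a coordinate with $w_0^*$ at $\infty$ it is an injective entire function, hence affine, and $f$ is linear-fractional, contrary to assumption. So $R<\pi$.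

Suppose all points of $\partial D$ are regular. Use polar coordinates about $w_0$. Each boundary point has a neighborhood $\{\text{angle}\in J,\ |\text{radius}-R|<\eta\}$, with $J$ an open interval, to which $g$ extends from $D$. Choose finitely many covering $\partial D$, with a common $\eta$. Each component of the intersection of two of them is again such a polar rectangle and meets $D$, where both extensions equal $g$. So the extensions agree and define a lift over $\{\varrho(w,w_0)<R+\eta\}$, a contradiction. Hence some boundary point is singular.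

**Step 2: two singular points.** We move the boundary circle while keeping it through the singular point. Let $a$ be singular for $(D,g)$. Choose a Möbius $M$ with $M(a)=\infty$, $M(D)=\{\operatorname{Im}w>0\}$, and let $G=g\circ M^{-1}$, so $M\circ f\circ G=\mathrm{id}$. Let $\{\operatorname{Im}w>h_0\}$ be the largest such half-plane to which $G$ extends. If $h_0=-\infty$, then $G$ is an injective entire function, hence affine, and $f$ is linear-fractional. So $h_0$ is finite. The point $\infty$ is singular for the larger half-plane, since otherwise it would be regular for the original one.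

Apply Lemma 6 with $E(\zeta)=\zeta$, $\theta_1=h_0$, $\theta'=\infty$. In case (i) the point $x+ih_0$ is singular too, and we have a disc with two singular points. In case (ii) the $G$-images of the rays $\{\operatorname{Re}w=x_n,\ \operatorname{Im}w>h_0-e_n\}$ are crosscuts: the upper end goes to $\infty$ by Lemma 2(b), the lower one by Lemma 6(ii). Their closed images under $M\circ f$ are Jordan arcs in $\{|w|\ge|x_n|\}\cup\{\infty\}$, so the closed $f$-images shrink to $a$. By Lemma 4 the diameter is $\ge2\pi$.

**Step 3: three singular points.** Now both singular points are kept on the boundary, by Lemma 7. Since $f$ is not of exponential form, part 1 gives $\theta_1>-\infty$ or $\theta_2<\infty$. By parts 2 and 3, either the diameter is $\ge2\pi$, or there is a disc for which $a$, $b$ and a third point are singular. The third point is $M^{-1}(e^\zeta)$ for a finite $\zeta$, hence different from $a$ and $b$. $\square$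

## 7. One crosscut gives $4\pi/3$ and no more

The natural move is now to apply Lemma 4. Let $(D,g)$ have three singular points. Some two of them, $a$ and $b$, bound an arc $I\subset\partial D$ of central angle at most $2\pi/3$. Let $m$ be the midpoint of $I$. By (3), points of $I$ are within $g_k(\pi/3)=2\arcsin(k/2)\le\pi/3$ of $m$. An arc $C\subset D$ from $a$ to $b$ close to $I$ gives a crosscut $g(C)$, and Lemma 4 gives diameter $\ge2\pi-2(\pi/3+\varepsilon)$ for every $\varepsilon>0$. So the diameter is at least $4\pi/3$, which is the bound of the cited Theorem 3.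

Here this approach stops. If $D$ is a hemisphere and the three points are equally spaced, then $\varrho(a,b)=2\pi/3$. Whatever arc from $a$ to $b$ and whatever center $m$ we choose, a set $\{\varrho(\cdot,m)\le\rho\}$ containing $a$ and $b$ has $\rho\ge\pi/3$. So Lemma 4 applied to a crosscut over an arc joining two of the three points gives at most $4\pi/3$. The loss is in the case where the crossing point $x$ lies over an endpoint of the arc.

A third singular point allows *two* disjoint crosscuts, over arcs $ab$ and $ac$ with the common end $a$, and Lemma 5 makes a curve cross both. It must be decided over which points $P^*,Q^*$ the endpoints $p,q$ should lie. Stay with the equally spaced hemisphere, put $a$ at angle $0$, $b$ at $-2\pi/3$, $c$ at $2\pi/3$, and take $P$ at $-\tau$, $Q$ at $\tau$. By (1), the length of the curve is about $2\pi-\Phi$ or more, where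
$$\Phi=\varrho(P,x)+\varrho(Q,y)-\varrho(x,y).$$
If $x=y=a$, then $\Phi=2\tau$. If $x=b$, $y=c$ and $0\le\tau\le2\pi/3$, then $\Phi=2(\frac{2\pi}3-\tau)-\frac{2\pi}3=\frac{2\pi}3-2\tau$. The choice $\tau=\pi/3$, with $P,Q$ the midpoints of the arcs, has $\Phi=2\pi/3$ at $x=y=a$ and yields only $4\pi/3$ again. The choice $\tau=0$ has $\Phi=2\pi/3$ at $(b,c)$, with the same result. The two values have sum $2\pi/3$, so the larger is at least $\pi/3$, with equality at $\tau=\pi/6$. This suggests the bound $2\pi-\pi/3=5\pi/3$, and the next section proves it for all configurations.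

## 8. Two crosscuts with a common end: the bound $5\pi/3$

**Proposition 9.** Let $(D,g)$ have three singular points on $\partial D$. Then the diameter is $\ge5\pi/3$. The inequality is strict unless $D$ is a hemisphere and the three points are equally spaced on $\partial D$.

*Proof.* Let $R$ be the radius of $D$ and $k=\sin R\in(0,1]$. Let the three points divide $\partial D$ into arcs of central angles $\alpha\le\beta\le\gamma$, $\alpha+\beta+\gamma=2\pi$. Name the points so that the arc $I_1$ from $a$ to $b$ (not containing $c$) has angle $\alpha$, the arc $I_2$ from $a$ to $c$ (not containing $b$) has angle $\beta$, and the arc $bc$ has angle $\gamma$. Then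
$$\gamma\ge\tfrac{2\pi}3,\qquad \alpha+\beta\le\tfrac{4\pi}3,\qquad \alpha\le\beta\le\pi.$$

**Step 1: two disjoint crosscuts.** We want crosscuts over arcs close to $I_1$ and $I_2$. Map $D$ to the upper half-plane with $a$ going to $\infty$; then $b,c$ go to real points, and $I_1$, $I_2$ go to the two unbounded intervals of the real line that they bound. Say $I_1$ goes to $(-\infty,\beta_1)$ and $I_2$ to $(\beta_2,\infty)$ with $\beta_1<\beta_2$; the other case is the mirror image. For small $\varepsilon>0$ take the ray from $\beta_1$ in the upper half-plane making angle $\varepsilon$ with $(-\infty,\beta_1)$ and the ray from $\beta_2$ making angle $\varepsilon$ with $(\beta_2,\infty)$. The first lies in $\{\operatorname{Re}w<\beta_1\}$, the second in $\{\operatorname{Re}w>\beta_2\}$, so they are disjoint. Back in $D$ they are disjoint open circular arcs $C_1^\varepsilon$, $C_2^\varepsilon$, with the same endpoints as $I_1$, $I_2$, making angle $\varepsilon$ with them, and converging uniformly to them as $\varepsilon\to0$. As the endpoints are singular and $g$ is injective, $\Gamma_i=g(C_i^\varepsilon)$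 are disjoint crosscuts with $f(\Gamma_i)=C_i^\varepsilon$.

**Step 2: the length estimate.** This turns the crosscuts into a bound on the diameter. Let $P,Q$ be any points of the sphere. With $Y_1,Y_2$ as in Lemma 5, Lemma 3 gives $p\in Y_1$, $q\in Y_2$ with $f(p),f(q)$ within $\varepsilon$ of $P^*,Q^*$. By Lemma 5 and (1), a curve from $p$ to $q$ has length at least
$$\big(\pi-\varepsilon-\varrho(P,f(x))\big)+\varrho(f(x),f(y))+\big(\pi-\varepsilon-\varrho(Q,f(y))\big)$$
for some $f(x)\in C_1^\varepsilon$, $f(y)\in C_2^\varepsilon$. Letting $\varepsilon\to0$, by uniform convergence and continuity,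
$$\operatorname{diam}\ \ge\ 2\pi-\max_{x\in I_1,\ y\in I_2}\Phi,\qquad \Phi=\varrho(P,x)+\varrho(Q,y)-\varrho(x,y).\tag{4}$$

**Step 3: choice of $P,Q$ and properties of $g_k$.** We place $P,Q$ as suggested in Section 7. Parametrize $\partial D$ by central angle with $a$ at $0$, $b$ at $-\alpha$, $c$ at $\beta$. Take $P$ at $-\tau$ and $Q$ at $\tau$ with $0<\tau\le\pi/6$. Distances are given by $g_k$ from (3). The function $g_k$ is symmetric about $\pi$, increasing on $[0,\pi]$, and concave on $[0,2\pi]$: for $k<1$ its derivative $k\cos\frac t2\,/\sqrt{1-k^2\sin^2\frac t2}$ has derivative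
$$-\tfrac12k(1-k^2)\sin\tfrac t2\,\big(1-k^2\sin^2\tfrac t2\big)^{-3/2}\le0,$$
and $g_1(t)=\min(t,2\pi-t)$. Since $g_k(0)=0$ and $g_k'(0)=k$, concavity gives $g_k(t)\le kt$. With $x$ at $-s$, $s\in[0,\alpha]$, and $y$ at $t\in[0,\beta]$,
$$\Phi=g_k(|s-\tau|)+g_k(|t-\tau|)-g_k(s+t).$$

**Step 4: three ranges of $(s,t)$.** We bound $\Phi$ in each.

(a) If $s,t\le\tau$, then $\Phi\le2g_k(\tau)\le2k\tau$.

(b) If $s\ge\tau\ge t$, then, since $s\le\pi$ and $t\le\tau$, we have $s-\tau\le s+t\le2\pi-(s-\tau)$. By symmetry and monotonicity $g_k(s+t)\ge g_k(s-\tau)$, so $\Phi\le g_k(\tau-t)\le k\tau$. The case $t\ge\tau\ge s$ is the same with $s,t$ exchanged, since $t\le\beta\le\pi$.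

(c) If $s,t\ge\tau$, put $\mu=(s+t)/2\in[\tau,(\alpha+\beta)/2]\subset[\tau,2\pi/3]$. By concavity $\Phi\le h(\mu):=2g_k(\mu-\tau)-g_k(2\mu)$.

**Step 5: the case $k<1$.** We show $\max\Phi<\pi/3$ with $\tau=\pi/6$. In (a) and (b), $\Phi\le k\pi/3<\pi/3$. In (c) with $\mu\le\pi/2$ we have $\mu-\tau\le2\mu\le2\pi-(\mu-\tau)$, so $g_k(2\mu)\ge g_k(\mu-\tau)$ and
$$\Phi\le g_k(\mu-\tau)\le k\big(\tfrac\pi2-\tfrac\pi6\big)=\tfrac{k\pi}3<\tfrac\pi3.$$
In (c) with $\pi/2\le\mu\le2\pi/3$ we have $\mu-\tau\le\pi\le2\mu$, so $g_k(\mu-\tau)$ increases and $g_k(2\mu)$ decreases in $\mu$; thus $h$ is increasing and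
$$\Phi\le h\big(\tfrac{2\pi}3\big)=2g_k\big(\tfrac\pi2\big)-g_k\big(\tfrac{4\pi}3\big)=4\arcsin\tfrac k{\sqrt2}-2\arcsin\tfrac{\sqrt3\,k}2=:H(k).$$
Here $H(1)=4\cdot\frac\pi4-2\cdot\frac\pi3=\frac\pi3$, and
$$H'(k)=\frac4{\sqrt{2-k^2}}-\frac{2\sqrt3}{\sqrt{4-3k^2}}>0,$$
because this is equivalent to $16(4-3k^2)>12(2-k^2)$, that is, to $40>36k^2$. So $\Phi\le H(k)<\pi/3$. Altogether $\max\Phi\le\max(k\pi/3,H(k))<\pi/3$, and (4) gives diameter $>5\pi/3$.

**Step 6: the case $k=1$.** Now $D$ is a hemisphere. In (a) and (b), $\Phi\le2\tau$. In (c) we have $s-\tau,t-\tau\in[0,\pi]$, so $\Phi=s+t-2\tau-g_1(s+t)$. This equals $-2\tau$ if $s+t\le\pi$. If $s+t>\pi$ it equals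
$$2(s+t)-2\pi-2\tau\le2(2\pi-\gamma)-2\pi-2\tau=2\pi-2\gamma-2\tau.$$
With $\tau=\pi/6$ all these are $\le\pi/3$, as $\gamma\ge2\pi/3$; so the diameter is $\ge5\pi/3$. If the points are not equally spaced, then $\gamma>2\pi/3$. Take $\tau=\pi/6-\eta$ with $0<\eta<\min(\gamma-\frac{2\pi}3,\frac\pi6)$. Then $2\tau<\pi/3$ and $2\pi-2\gamma-2\tau=2\pi-2\gamma-\frac\pi3+2\eta<\frac\pi3$, so all bounds are $<\pi/3$ and the diameter is $>5\pi/3$. $\square$

**Proof of Theorem 1(A).** Combine Propositions 8 and 9. $\blacksquare$

## 9. A quotient of Airy functions with diameter $5\pi/3$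

Proposition 9 indicates what an extremal map must look like: a hemisphere with a lift and three equally spaced singular points. In the coordinate $\log M$ of Lemma 7 the hemisphere is the strip $\{0<\operatorname{Im}\zeta<\pi\}$, and one arc between two singular points is the line $\operatorname{Im}\zeta=0$. The simplest continuation across this arc is by $\exp$ on the whole half-plane $\{\operatorname{Im}\zeta\le0\}$. So we want $\mathbf C$ to consist of a copy of the hemisphere and three half-planes, one for each arc. We now show that $f_0$ does this, and then compute the diameter.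

**Notation (also for Section 10).** Let $D=\{|w|<1\}$, a hemisphere. Indices are in $\mathbf Z/3$, and $a_j=\omega^{j-1}$ for $j=1,2,3$. Let
$$M_1(w)=\omega^2\,\frac{w-1}{w-\omega},\qquad M_j(w)=M_1(\omega^{1-j}w).$$
Then $M_1(1)=0$, $M_1(\omega)=\infty$, $M_1(0)=\omega$, and $M_1(\omega^2)=\omega^2\frac{\omega^2-1}{\omega(\omega-1)}=\omega(\omega+1)=-1$. So $M_j(a_j)=0$, $M_j(a_{j+1})=\infty$, $M_j(a_{j+2})=-1$, and $M_j(D)$ is the upper half-plane. Let $I_j$ be the arc of $\partial D$ between $a_j$ and $a_{j+1}$ not containing $a_{j+2}$; $M_j$ maps its interior onto the positive reals. Let $\lambda_j=\operatorname{Log}\circ M_j$, a conformal map of $D$ onto $\{0<\operatorname{Im}\zeta<\pi\}$ with $\lambda_j(0)=2\pi i/3$.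

**Facts on $\mathrm{Ai}$.** The standard asymptotics are
$$\mathrm{Ai}(z)=\frac{1}{2\sqrt\pi}\,z^{-1/4}e^{-\frac23z^{3/2}}(1+o(1)),\qquad \mathrm{Ai}'(z)=-\frac{1}{2\sqrt\pi}\,z^{1/4}e^{-\frac23z^{3/2}}(1+o(1))$$
as $z\to\infty$, uniformly in $|\arg z|\le\pi-\delta$, for each $\delta>0$, with principal branches. *All zeros of $\mathrm{Ai}$ are negative reals:* if $\mathrm{Ai}(z_0)=0$, put $y(x)=\mathrm{Ai}(x+z_0)$ for $x\ge0$. Multiply $y''=(x+z_0)y$ by $\bar y$ and integrate by parts, using $y(0)=0$ and the exponential decay of $y,y'$. This gives $z_0\int_0^\infty|y|^2=-\int_0^\infty(|y'|^2+x|y|^2)<0$.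

**Step 1: $f_0$ is admissible and not in the excluded classes.** The Wronskian $u_0u_1'-u_0'u_1$ is $1$, so $f_0'=(c_1/c_0)u_0^{-2}$ has no zeros; the zeros of $u_0$ are simple and are not zeros of $u_1$, so the poles of $f_0$ are simple. For the excluded classes we use the Schwarzian derivative $S_f=(f''/f')'-\frac12(f''/f')^2$, which does not change under composition with linear-fractional maps on the left. For instance $S_f=0$ for linear-fractional $f$, and for $f=L(e^{az+b})$ we have $S_f=-a^2/2$, since $f''/f'=a$ for $e^{az+b}$. For $f_0$ we have $f_0''/f_0'=-2u_0'/u_0$, so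
$$S_{f_0}=-2\Big(\frac{u_0''}{u_0}-\frac{u_0'^2}{u_0^2}\Big)-2\frac{u_0'^2}{u_0^2}=-2z.$$
It is not constant, so $f_0$ is neither linear-fractional nor of exponential form.

**Step 2: symmetry and boundary rays.** We find out what $f_0$ does on three rays. If $w(z)$ solves $w''=zw$, so does $w(\omega z)$, because $\omega^3=1$. Comparing initial values, $u_0(\omega z)=u_0(z)$ and $u_1(\omega z)=\omega u_1(z)$; hence $f_0(\omega z)=\omega f_0(z)$. As $\mathrm{Ai}=c_0u_0-c_1u_1$,
$$f_0=1-\frac{\mathrm{Ai}}{c_0u_0}.$$
On $[0,\infty)$ we have $u_0\ge1$, $\mathrm{Ai}>0$, $\mathrm{Ai}\to0$ and $f_0'>0$. So $f_0$ increases strictly from $0$ to the limit $1$ on $[0,\infty)$. By symmetry, $f_0$ maps the ray $\{xa_j:x\ge0\}$ homeomorphically onto the segment $[0,a_j)$. Moreover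
$$f_0(z)-\omega=\omega\big(f_0(\omega^{-1}z)-1\big)=-\frac{\omega\,\mathrm{Ai}(\omega^{-1}z)}{c_0u_0(z)},$$
hence
$$M_1\circ f_0(z)=\omega\,\frac{\mathrm{Ai}(z)}{\mathrm{Ai}(\omega^{-1}z)}.\tag{5}$$

**Step 3: a logarithm in a sector.** We take the logarithm of (5) on the sector between the rays through $a_1$ and $a_2$. Let $Q_1=\{0\}\cup\{0\le\arg z\le2\pi/3\}$. Choose $\kappa>0$ such that $\mathrm{Ai}$ has no zeros in $(-\kappa,0]$. On the domain
$$V=\mathbf C\setminus\big((-\infty,-\kappa]\cup\omega(-\infty,-\kappa]\big)\supset Q_1,$$
which is starlike with respect to $0$, both $\mathrm{Ai}(z)$ and $\mathrm{Ai}(\omega^{-1}z)$ are zero-free. (The removed rays have arguments $\pi$ and $5\pi/3$.) Define on $V$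
$$Z(z)=\tfrac{2\pi i}3+\log\mathrm{Ai}(z)-\log\mathrm{Ai}(\omega^{-1}z)$$
with the branches that are real at $z=0$. By (5), $e^Z=M_1\circ f_0$ on $V$, so $Z$ is locally injective there.

For $z\in Q_1$ we have $\arg(\omega^{-1}z)=\arg z-\frac{2\pi}3\in[-\frac{2\pi}3,0]$, so $\log(\omega^{-1}z)=\log z-\frac{2\pi i}3$ and $(\omega^{-1}z)^{3/2}=-z^{3/2}$. The asymptotics give, as $z\to\infty$ in $Q_1$,
$$\log\mathrm{Ai}(z)=-\log(2\sqrt\pi)-\tfrac14\log z-\tfrac23z^{3/2}+o(1),$$
$$\log\mathrm{Ai}(\omega^{-1}z)=-\log(2\sqrt\pi)-\tfrac14\big(\log z-\tfrac{2\pi i}3\big)+\tfrac23z^{3/2}+o(1).$$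
The branches match: the possible error is a constant multiple of $2\pi i$ for large $z$ in the sector. In the first formula both sides are real up to $o(1)$ on the positive axis, where $\mathrm{Ai}>0$; in the second, the same holds on the ray $\omega[0,\infty)$. Since $\frac{2\pi i}3-\frac{\pi i}6=\frac{\pi i}2$, we get
$$Z(z)=-\tfrac43z^{3/2}+\tfrac{i\pi}2+o(1),\qquad z\to\infty,\ z\in Q_1.\tag{6}$$
As $0\le\arg z^{3/2}\le\pi$ on $Q_1$, $\operatorname{Im}Z$ is bounded above on $Q_1$. Also $|Z|\to\infty$, so $Z|_{Q_1}$ is proper as a map to $\mathbf C$.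

**Step 4: the image of the boundary of the sector.** On $\partial Q_1$ the map $f_0$ is a homeomorphism onto $[0,1)\cup[0,\omega)\subset D$. Both $Z$ and $\lambda_1\circ f_0$ are continuous logarithms of $M_1\circ f_0$ on $\partial Q_1$ with the value $2\pi i/3$ at $0$, so $Z=\lambda_1\circ f_0$ there. Hence $Z$ maps $\partial Q_1$ homeomorphically onto
$$L=\lambda_1\big([0,1)\cup[0,\omega)\big),$$
a simple curve in $\{0<\operatorname{Im}\zeta<\pi\}$ whose ends tend to $\infty$, with $\operatorname{Re}\zeta\to-\infty$ and $+\infty$. Let $S_1$ be the sector of $D$, closed in $D$, between the radii $[0,1)$ and $[0,\omega)$, adjacent to $I_1$; its interior is $\operatorname{int}S_1=\{w\in D\setminus\{0\}:0<\arg w<2\pi/3\}$. The components of $\mathbf C\setminus L$ are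
$$B=\{\operatorname{Im}\zeta\le0\}\cup\lambda_1(\operatorname{int}S_1),\qquad B'=\{\operatorname{Im}\zeta\ge\pi\}\cup\lambda_1(D\setminus S_1).$$
Indeed these sets and $L$ partition $\mathbf C$. They are open and connected, because $\lambda_1$ continues across the interior of $I_1$, which it maps onto the line $\operatorname{Im}\zeta=0$, and across the complementary open arc, which it maps onto the line $\operatorname{Im}\zeta=\pi$.

**Lemma 10.** $Z$ maps $Q_1$ homeomorphically onto $B\cup L$, and $\operatorname{int}Q_1$ onto $B$.

*Proof.* For $\zeta\notin L$ let $N(\zeta)$ be the number of points of $Q_1$ mapped to $\zeta$; they all lie in $\operatorname{int}Q_1$. The preimage of $\zeta$ is compact and discrete, hence finite. Its points have disjoint neighborhoods mapped homeomorphically onto neighborhoods of $\zeta$. For $\zeta'$ close to $\zeta$ there are no preimages outside these neighborhoods, since by properness such preimages would accumulate at a further preimage of $\zeta$. So $N$ is locally constant on $\mathbf C\setminus L$.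

As $\operatorname{Im}Z$ is bounded above and $B'$ contains points of arbitrarily large imaginary part, $N=0$ on $B'$. So the open set $Z(\operatorname{int}Q_1)$ misses $B'$; since every point of $L$ is a boundary point of $B'$, it also misses $L$. Thus $Z(\operatorname{int}Q_1)\subset B$. Consequently the only point of $Q_1$ mapped to $Z(1)\in L$ is $1$. If $\zeta\in B$ tends to $Z(1)$, then by properness all its preimages in $Q_1$ tend to $1$, near which $Z$ is injective; so $N\le1$ near $Z(1)$ in $B$. On the other hand, $N(\zeta)\ge1$ for $\zeta=Z(z)$ with $z\in\operatorname{int}Q_1$ close to $1$. Hence $N=1$ on the connected set $B$. So $Z:Q_1\to B\cup L$ is a proper continuous bijection onto a closed set, hence a homeomorphism. $\square$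

**Step 5: decomposition of the plane.** We assemble the hemisphere and the three half-planes. Let $Q_j=\omega^{j-1}Q_1$, $Z_j(z)=Z(\omega^{1-j}z)$ and $S_j=\omega^{j-1}S_1$, the sector, closed in $D$, between the radii $[0,a_j)$ and $[0,a_{j+1})$. Since $f_0(\omega^{1-j}z)=\omega^{1-j}f_0(z)$, we have $e^{Z_j}=M_j\circ f_0$ on $Q_j$, and $Z_j:Q_j\to B\cup L$ is a homeomorphism. Put
$$A_j=Z_j^{-1}\{\operatorname{Im}\zeta\le0\},\qquad P_j=Q_j\setminus A_j.$$
The set $A_j$ is closed and contained in $\operatorname{int}Q_j$, because $\{\operatorname{Im}\zeta\le0\}\subset B$. Also $Z_j(P_j)=(B\cup L)\cap\{\operatorname{Im}\zeta>0\}=\lambda_1(S_1)=\lambda_j(S_j)$. Since this lies in $\{0<\operatorname{Im}\zeta<\pi\}$ and $e^{Z_j}=M_j\circ f_0$, we have $f_0=\lambda_j^{-1}\circ Z_j$ on $P_j$. So $f_0:P_j\to S_j$ is a homeomorphism mapping $\partial Q_j$ onto $[0,a_j)\cup[0,a_{j+1})$. The sets $P_1,P_2,P_3$ meet each other only along the rays $\{xa_i:x\ge0\}$, the sectors $S_j$ meet only along the radii $[0,a_i)$, and $f_0$ maps these rays bijectively onto these radii. So $f_0$ is a bijection of $P=P_1\cup P_2\cup P_3$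 onto $D$. Since the $Q_j$ cover $\mathbf C$ and overlap only along the rays, which lie in $P$,
$$\mathbf C=P\sqcup A_1\sqcup A_2\sqcup A_3\quad\text{(disjoint union)}.\tag{7}$$
So $P$ is open, and $g_0=(f_0|_P)^{-1}$ is a lift over $D$ with image $P$.

Define $G_j^0$ on $\{\operatorname{Im}\zeta<\pi\}=\{0<\operatorname{Im}\zeta<\pi\}\cup B$ by $G_j^0=g_0\circ\lambda_j^{-1}$ on $\{0<\operatorname{Im}\zeta<\pi\}$ and $G_j^0=Z_j^{-1}$ on $B$. On the intersection, which is contained in $Z_j(P_j)$, the two agree, because there $f_0\circ Z_j^{-1}=\lambda_j^{-1}$ and $Z_j^{-1}$ takes values in $P$. So $G_j^0$ is holomorphic and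
$$M_j\circ f_0\circ G_j^0=\exp.$$
It maps $\{0<\operatorname{Im}\zeta<\pi\}$ bijectively onto $P$ and $\{\operatorname{Im}\zeta\le0\}$ bijectively onto $A_j$. By (7) it is injective, and the images $P\cup A_j$ for different $j$ intersect exactly in $P$.

**Step 6: distances to three places at infinity.** As in Section 4 we want cheap routes through infinity; here there are three. Two points of the open hemisphere $D$ are joined by a geodesic of length $\varrho(w,w')$ in $D$, so
$$d(g_0(w),g_0(w'))\le\varrho(w,w'),\qquad w,w'\in D.\tag{8}$$
The points $xa_i$ $(x>0)$ lie in $P$, and $f_0(xa_i)\to a_i$ as $x\to+\infty$. By (8), $d(xa_i,x'a_i)\to0$ as $x,x'\to\infty$. So the limit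
$$r_i(z)=\lim_{x\to\infty}d(z,xa_i)$$
exists, and it is continuous since $|r_i(z)-r_i(z')|\le d(z,z')$. By (8), $\limsup_{x\to\infty}d(xa_i,xa_j)\le\varrho(a_i,a_j)=2\pi/3$ for $i\ne j$. The triangle inequality gives, for $i\neq j$,
$$d(z,z')\le r_i(z)+r_i(z'),\qquad d(z,z')\le r_i(z)+\tfrac{2\pi}3+r_j(z').\tag{9}$$

**Step 7: estimates of $r_i$.** If $z\in P$, then (8) gives $r_i(z)\le\varrho(f_0(z),a_i)$ for all three $i$. For $z\in A_j$ we claim two of the three inequalities:
$$r_j(z)\le\varrho(f_0(z),a_j),\qquad r_{j+1}(z)\le\varrho(f_0(z),a_{j+1})\qquad(z\in A_j).\tag{10}$$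
Both sides are continuous, so we may assume $z=G_j^0(\zeta_0)$ with $\operatorname{Im}\zeta_0<0$, $\operatorname{Im}\zeta_0\notin\pi\mathbf Z$; that is, $w_0=f_0(z)\notin\partial D$. The great circle through $w_0$ and $a_j$ differs from $\partial D$, so it meets $\partial D$ only at $a_j$ and $a_j^*$ and misses $a_{j+1}=M_j^{-1}(\infty)$. Its image under $M_j$ is therefore a Euclidean circle through $0$. All points of this circle other than $0$ lie in an open half-plane bounded by the tangent at $0$, so along the image of the minor arc from $w_0$ to $a_j$ the argument varies by less than $\pi$. Hence the lift of this arc under $M_j^{-1}\circ\exp$ starting at $\zeta_0$ is a path $\zeta(t)$ with $|\operatorname{Im}\zeta(t)-\operatorname{Im}\zeta_0|<\pi$. It stays in $\{\operatorname{Im}\zeta<\pi\}$, and $\operatorname{Re}\zeta(t)\to-\infty$. The $G_j^0$-image of this path up to time $t$ has length $\le\varrho(w_0,a_j)$.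

Next, join $\zeta(t)$ to $\operatorname{Re}\zeta(t)+i\pi/2$ by a vertical segment. The length of its $G_j^0$-image is the spherical length of the $M_j^{-1}$-image of an arc of $\{|w|=e^{\operatorname{Re}\zeta(t)}\}$ of bounded angle, and it tends to $0$. The endpoint $G_j^0(\operatorname{Re}\zeta(t)+i\pi/2)$ lies in $P$ and its $f_0$-image tends to $a_j$, so its $r_j$ tends to $0$. This proves the first inequality. For the second, use the great circle through $w_0$ and $a_{j+1}$, which misses $a_j$, the map $1/M_j$ in place of $M_j$, and $\operatorname{Re}\zeta(t)\to+\infty$.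

**Step 8: averaging.** For every $w$ and $i\ne j$, (1) and the triangle inequality give
$$\varrho(w,a_i)+\varrho(w,a_j)=2\pi-\varrho(w^*,a_i)-\varrho(w^*,a_j)\le2\pi-\varrho(a_i,a_j)=\tfrac{4\pi}3.\tag{11}$$
By (7) the following cases are exhaustive up to exchanging $z$ and $z'$.

* If $z,z'\in P$, then $d(z,z')\le\pi$ by (8).
* If $z\in P\cup A_j$ and $z'\in A_j$, average the first inequality of (9) over the indices $j,j+1$: $d(z,z')\le\frac12\sum_{l=j,j+1}(r_l(z)+r_l(z'))\le\frac12\big(\frac{4\pi}3+\frac{4\pi}3\big)=\frac{4\pi}3$ by (10) and (11).
* If $z\in A_j$, $z'\in A_l$ with $j\ne l$, the sets $\{j,j+1\}$ and $\{l,l+1\}$ are different two-element subsets of a three-element set, so they have the form $\{i,m\}$ and $\{i,n\}$ with $i,m,n$ distinct. Averaging the two inequalities of (9),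
$$d(z,z')\le\tfrac12\big[r_i(z)+r_i(z')+r_m(z)+\tfrac{2\pi}3+r_n(z')\big]\le\tfrac12\big[\tfrac{4\pi}3+\tfrac{4\pi}3+\tfrac{2\pi}3\big]=\tfrac{5\pi}3.$$

**Proof of Theorem 1(B).** By Step 1, $f_0$ is an admissible map outside the excluded classes. By Step 8 its diameter is $\le5\pi/3$, and by (A) it is $\ge5\pi/3$. With (A) again, $d^*=5\pi/3>4\pi/3$. $\blacksquare$

## 10. Uniqueness of the extremal map

If $f=\varphi\circ f_0\circ\ell$, then $\ell$ is an isometry between the metrics of $f$ and $f_0$, so the diameter is $5\pi/3$. This is one direction of (C).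

Conversely, let $f$ be neither linear-fractional nor of exponential form, with diameter $5\pi/3$. By Propositions 8 and 9 there is $(D,g)$ with three singular points, where $D$ is a hemisphere and the points are equally spaced. After a rotation, $D=\{|w|<1\}$ and the points are $a_1,a_2,a_3$. With the notation of Section 9 put
$$G_j=g\circ\lambda_j^{-1}\quad\text{on }\{0<\operatorname{Im}\zeta<\pi\},\qquad\text{so}\quad M_j\circ f\circ G_j=\exp.$$
The singular point $a_{j+2}$ corresponds to $\zeta=i\pi$. For $f_0$ the corresponding maps $G_j^0$ extend to $\{\operatorname{Im}\zeta<\pi\}$ with images that fit together. We show the same for $f$, and then compare.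

**Lemma 11.** (a) If $G=G_j$ extends holomorphically to $T=\{\theta<\operatorname{Im}\zeta<\pi\}$, $-\infty\le\theta<0$, then $G$ is injective on $T$, $\Gamma=G(\mathbf R)$ is a crosscut, and $G(T\cap\{\operatorname{Im}\zeta>0\})=g(D)$ and $G(T\cap\{\operatorname{Im}\zeta<0\})$ lie on different sides of it.

(b) If all three $G_j$ extend to $\{\operatorname{Im}\zeta<\pi\}$, then the seven sets $g(D)$, $\Gamma_j=G_j(\mathbf R)$, $E_j=G_j(\{\operatorname{Im}\zeta<0\})$ are pairwise disjoint.

*Proof.* (a) Suppose $G(\zeta_0)=G(\zeta_1)$ with $\zeta_0\ne\zeta_1$ in $T$. Then $e^{\zeta_0}=e^{\zeta_1}$, and we may take $\zeta_1=\zeta_0+2\pi im$, $m\ge1$. By local injectivity of $f$ and the identity theorem, $G(\zeta+2\pi im)=G(\zeta)$ on the strip $T\cap(T-2\pi im)$. So $G$ on $T$, together with $\zeta\mapsto G(\zeta-2\pi im)$ on $T+2\pi im$, defines an extension of $G$ to $T\cup(T+2\pi im)$. This set contains $i\pi$, because $\theta+2\pi m<\operatorname{Im}\zeta_1<\pi<\pi+2\pi m$. Then $a_{j+2}$ would be regular for $D$, a contradiction. So $G$ is injective.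

Apply Lemma 7, part 2, with $a=a_j$, $b=a_{j+1}$, $M=M_j$ to a strip of width $\pi$ in $T$ containing $\mathbf R$. With Lemma 2(b) it shows that $G\to\infty$ at both ends of $\mathbf R$. So $\Gamma$ is a crosscut. The two sets in the statement are connected and disjoint from $\Gamma$. The $G$-image of a small disc about $0$ is a neighborhood of $G(0)$, which $\Gamma$ divides exactly into the images of the two half-discs, as $G$ is injective. Each half-disc image lies in one side of $\Gamma$. Both sides of $\Gamma$ accumulate at $G(0)$, so the two half-disc images lie on different sides.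

(b) For one and the same $j$, the disjointness of $g(D),\Gamma_j,E_j$ is the injectivity of $G_j$. Let $V_j$ be the side of $\Gamma_j$ not containing $g(D)$; then $E_j\subset V_j$ by (a). All $\Gamma_l$ are disjoint from $g(D)$, and they are pairwise disjoint, because their $f$-images, the interiors of the arcs $I_l$, are. Let $l\ne j$. The set $g(D)\cup\Gamma_l$ is connected, since $\Gamma_l\subset\overline{g(D)}$, and it misses $\Gamma_j$. So $\Gamma_l$ is on the same side of $\Gamma_j$ as $g(D)$, that is, $\Gamma_l\cap V_j=\emptyset$. Hence $V_j\cup\Gamma_j$ is connected and disjoint from $\Gamma_l$, and it contains $\Gamma_j$, which lies on the same side of $\Gamma_l$ as $g(D)$. So $V_j\cap V_l=\emptyset$, and in particular $E_j\cap E_l=\emptyset$. $\square$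

**Lemma 12.** Each $G_j$ extends holomorphically to $\{\operatorname{Im}\zeta<\pi\}$.

*Proof.* Let $\Sigma$ be the maximal strip to which $G=G_j$ extends, as in Lemma 7. Its upper bound is $\pi$, since $a_{j+2}$ is singular. Suppose its lower bound is $\theta_1>-\infty$; of course $\theta_1\le0$. Write $a=a_j$, $b=a_{j+1}$, $c=a_{j+2}$, $M=M_j$.

**Step 1: the value of $\theta_1$.** We show $\theta_1\le-\pi$ by applying Proposition 9 to a second disc. The diameter is less than $2\pi$, so by Lemma 7 the disc $D_1=M^{-1}\exp\{\theta_1<\operatorname{Im}\zeta<\theta_1+\pi\}$ has singular points $a,b,c_1$ with $c_1\in M^{-1}\exp\{\operatorname{Im}\zeta=\theta_1\}$. As the diameter is $5\pi/3$, Proposition 9 shows that $D_1$ is a hemisphere and $a,b,c_1$ are equally spaced on $\partial D_1$. Now $\partial D_1$ is a great circle through $a$ and $b$, and $b\ne a,a^*$; so $\partial D_1=\partial D$, and therefore $c_1=c$. As $M(c)=-1$, $\theta_1$ is an odd multiple of $\pi$, so $\theta_1\le-\pi$. By Lemma 11(a), $G$ is injective on $T=\{\theta_1<\operatorname{Im}\zeta<\pi\}$.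

**Step 2: three disjoint crosscuts.** We now have enough room for a third crosscut between two others. Let $I_{ab},I_{ac},I_{bc}$ be the arcs of $\partial D$ of length $2\pi/3$ with these endpoints. Let $\Gamma_0=G(\mathbf R)$; its closed $f$-image is $I_{ab}$. Let $\Gamma_1$ be the $G$-image of the curve in $\{0<\operatorname{Im}\zeta<\pi\}$ over the circular arc in $D$ from $a$ to $c$ making a small angle $\varepsilon$ with $I_{ac}$. Let $\Gamma_2$ be the $G$-image of the curve in $\{\theta_1<\operatorname{Im}\zeta<\theta_1+\pi\}\subset\{\operatorname{Im}\zeta<0\}$ over the circular arc in $D_1$ from $c$ to $b$ making angle $\varepsilon$ with $I_{bc}$. The ends of $\Gamma_1$ tend to $\infty$ since $a,c$ are singular for $D$, and those of $\Gamma_2$ since $c=c_1$ and $b$ are singular for $D_1$. As $G$ is injective on $T$, these are pairwise disjoint crosscuts, and their closed $f$-images are Jordan arcs. By Lemma 11(a), $\Gamma_1,\Gamma_2$ lie on different sides $W_1,W_2$ of $\Gamma_0$.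

**Step 3: the order of crossings.** We show that certain curves must cross all three. For $i=1,2$ let $Y_i$ be the side of $\Gamma_i$ not containing $\Gamma_0$. Then $Y_i\cup\Gamma_i$ is connected and misses $\Gamma_0$, so $Y_i\cup\Gamma_i\subset W_i$. Take a curve from $p\in Y_1$ to $q\in Y_2$. As $q\in W_2$, it leaves $Y_1$; let $x\in\Gamma_1\subset W_1$ be the first exit point. It ends in $W_2$, so later it has a last meeting $z$ with $\Gamma_0$. After that, since $z\notin Y_2$, it meets $\Gamma_2$ at some $y$.

**Step 4: the length.** We derive a contradiction. By Lemma 3 choose $p\in Y_1$, $q\in Y_2$ with $f(p),f(q)$ within $\varepsilon$ of $m_1^*,m_2^*$, where $m_1,m_2$ are the midpoints of $I_{ac},I_{bc}$. The length of the curve is at least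
$$\big(\pi-\varepsilon-\varrho(m_1,f(x))\big)+\varrho(f(x),f(z))+\varrho(f(z),f(y))+\big(\pi-\varepsilon-\varrho(m_2,f(y))\big).$$
Letting $\varepsilon\to0$ and writing $x,y,z$ for points of the arcs themselves,
$$\operatorname{diam}\ge2\pi+\min(\Delta_1+\Delta_2),\qquad \Delta_1=\varrho(x,z)-\varrho(m_1,x),\quad \Delta_2=\varrho(z,y)-\varrho(m_2,y),\tag{12}$$
over $x\in I_{ac}$, $y\in I_{bc}$, $z\in I_{ab}$. Let $s=\varrho(a,x)$ and $t=\varrho(a,z)$, both in $[0,2\pi/3]$, so $\varrho(m_1,x)=|s-\pi/3|$. If $s+t\le\pi$, then $\varrho(x,z)=s+t$ and $\Delta_1=t+s-|s-\frac\pi3|\ge t-\frac\pi3$; indeed $s-|s-\frac\pi3|$ equals $2s-\frac\pi3$ for $s\le\frac\pi3$ and $\frac\pi3$ for $s\ge\frac\pi3$. If $s+t\ge\pi$, then $s\ge\frac\pi3$ and $\varrho(x,z)=2\pi-s-t$, so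
$$\Delta_1=\tfrac{7\pi}3-2s-t\ge\pi-t\ge t-\tfrac\pi3,$$
because $s,t\le\frac{2\pi}3$. By symmetry, with $\varrho(b,z)=\frac{2\pi}3-t$ in place of $t$, $\Delta_2\ge(\frac{2\pi}3-t)-\frac\pi3=\frac\pi3-t$. Hence $\Delta_1+\Delta_2\ge0$, and by (12) the diameter is $\ge2\pi$, a contradiction. $\square$

**Proof of Theorem 1(C), converse direction.** We compare $f$ with $f_0$ piece by piece. Define $H:\mathbf C\to\mathbf C$ by
$$H=G_j\circ(G_j^0)^{-1}\quad\text{on}\quad G_j^0(\{\operatorname{Im}\zeta<\pi\})=P\cup A_j,\qquad j=1,2,3,$$
where $G_j$ is extended by Lemma 12. By (7) these open sets cover $\mathbf C$ and intersect pairwise in $P$. On $P$ we have $(G_j^0)^{-1}=\lambda_j\circ f_0$, so all three definitions give $g\circ\lambda_j^{-1}\circ\lambda_j\circ f_0=g\circ f_0$. So $H$ is a well-defined entire function. Since $f\circ G_j=M_j^{-1}\circ\exp=f_0\circ G_j^0$, we have $f\circ H=f_0$.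

By Lemma 11(a), $H$ is injective on each of the seven sets $P$, $G_j^0(\mathbf R)$, $G_j^0(\{\operatorname{Im}\zeta<0\})$, $j=1,2,3$. These sets are disjoint and their union is $\mathbf C$. Their $H$-images are $g(D)$, $\Gamma_j$, $E_j$, which are pairwise disjoint by Lemma 11(b). So $H$ is injective, hence affine, and $f=f_0\circ H^{-1}$. Undoing the initial rotation gives $f=\varphi\circ f_0\circ\ell$ with $\varphi$ a rotation and $\ell$ affine. $\blacksquare$
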